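# A $q$-supercongruence modulo cubes of cyclotomic polynomials, by interpolation near a root of unity

## 1. $q$-factorials, orders at roots of unity, and congruences of rational functions

**Shifted factorials.** For an indeterminate $q$, put $(x;q)_0=1$ and $(x;q)_k=(1-x)(1-xq)\cdots(1-xq^{k-1})$. We write $(x_1,\dots,x_j;q)_k=\prod_i (x_i;q)_k$. For example $(q;q^2)_3=(1-q)(1-q^3)(1-q^5)$ and $(q;q^4)_2=(1-q)(1-q^5)$. We shall often use $(x;q)_{j+k}=(x;q)_j\,(xq^j;q)_k$.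

**$q$-integers.** $[m]=[m]_q=(1-q^m)/(1-q)$ and $[m]_{q^n}=(1-q^{mn})/(1-q^n)$. For example $[5]=1+q+q^2+q^3+q^4$ and $[3]_{q^5}=1+q^5+q^{10}$. Clearly $[mn]=[n]\,[m]_{q^n}$; thus $[25]=[5]\,[5]_{q^5}$.

**Cyclotomic polynomials.** $\Phi_m(q)\in\mathbb Z[q]$ is the monic irreducible polynomial whose roots are the primitive $m$-th roots of unity. Since $q^m-1=\prod_{j\mid m}\Phi_j$, we have $[m]=\prod_{j\mid m,\,j>1}\Phi_j$; for example $[9]=\Phi_3\Phi_9$. For $j>1$ recall that $\Phi_j(1)=p$ if $j$ is a power of a prime $p$, and $\Phi_j(1)=1$ otherwise; for example $\Phi_4(1)=2$ and $\Phi_6(1)=1$.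

**Order.** Let $\zeta\in\mathbb C$, $\zeta\ne0$. The order at $\zeta$ of a rational function $f(q)\neq 0$ is its order of vanishing at $q=\zeta$ (negative at a pole), and $f=0$ has order $\infty$. We call $f$ regular at $\zeta$ if its order is $\ge0$. If we put $q=\zeta e^{\varepsilon}$, then $q-\zeta=\zeta\varepsilon(1+\cdots)$, so the order is also the order in $\varepsilon$. The map $q\mapsto q^n$ has nonzero derivative at $\zeta$, so the order of $f(q^n)$ at $\zeta$ equals the order of $f$ at $\zeta^n$. The counting rule behind everything is this: if $\zeta$ is a primitive $m$-th root of unity and $j\ne0$, then $1-q^j$ has order $1$ at $\zeta$ if $m\mid j$, and order $0$ otherwise. For odd $m$ this gives $\zeta^{2x}=1\iff\zeta^{4x}=1\iff m\mid x$. For example, at a primitive fifth root of unity $(1-q^{10})/(1-q^4)$ has order $1$.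

**Congruence.** For rational functions $A,B$ and a polynomial $P$, we write $A\equiv B\pmod{P}$ if $P$ divides the numerator of the reduced form of $A-B$ in $\mathbb Z[q]$. For example $\frac1{1+q}\equiv -q\pmod{\Phi_3}$, because $\frac1{1+q}+q=\frac{1+q+q^2}{1+q}$.

We shall test congruences by orders. Suppose that, for finitely many $m$ and exponents $e_m\ge1$, the function $A-B$ has order $\ge e_m$ at every primitive $m$-th root of unity. The reduced denominator does not vanish at these points, so the reduced numerator vanishes there to order $\ge e_m$. Hence it is divisible by each $\Phi_m^{e_m}$, and by their product, since the $\Phi_m$ are pairwise coprime. The product is monic with integer coefficients, so the division takes place in $\mathbb Z[q]$. Therefore $A\equiv B\pmod{\prod_m\Phi_m^{e_m}}$.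

## 2. The truncated sums and the closed forms

**The terms.** With an extra parameter $a$, put
$$t_k(a;q)=[6k+1]\,q^{k^2+k}X_k(q)\,Y_k(a;q),$$
$$X_k=\frac{(q;q^4)_k(q;q^2)_k}{(q^2;q^2)_k(q^4;q^4)_k},\qquad Y_k=\frac{(aq,q/a;q^2)_k}{(aq^4,q^4/a;q^4)_k}.$$
Note that $t_k(a;q)=t_k(1/a;q)$. For example $t_0=1$ and
$$t_1(a;q)=[7]\,q^2\,\frac{(1-q)^2}{(1-q^2)(1-q^4)}\cdot\frac{(1-aq)(1-q/a)}{(1-aq^4)(1-q^4/a)} .$$

**The sums.** For $d\in\{1,2\}$ and odd $U\ge1$, put $A_U(a;q)=\sum_{k=0}^{(U-1)/d}t_k(a;q)$ and $A_U(q)=A_U(1;q)$. The dependence on $d$ is suppressed. For example $A_1=1$; for $d=2$ we have $A_5=1+t_1+t_2$, and for $d=1$ we have $A_5=1+t_1+t_2+t_3+t_4$. Explicitly,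
$$A_U(q)=\sum_{k=0}^{(U-1)/d}[6k+1]\frac{(q;q^4)_k(q;q^2)_k^3}{(q^2;q^2)_k(q^4;q^4)_k^3}\,q^{k^2+k}.$$

**The products $\pi_y$ and closed forms $C_y$.** For $y>0$, $y\equiv1\pmod4$, let
$$\pi_y(q)=\frac{(q^2;q^4)_{(y-1)/4}}{(q^4;q^4)_{(y-1)/4}}=\prod_{x=1}^{(y-1)/2}(1-q^{2x})^{(-1)^{x+1}}.$$
The two forms agree: odd $x$ give the numerator, even $x$ the denominator, and $(y-1)/2$ is even. For odd $y>0$ let $C_y(q)=[y]\,q^{(1-y)/4}\pi_y(q)$ if $y\equiv1\pmod4$, and $C_y(q)=0$ if $y\equiv3\pmod 4$. For example $C_1=1$, $C_3=0$, and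
$$\pi_5=\frac{1-q^2}{1-q^4}=\frac1{1+q^2},\qquad C_5=\frac{[5]}{q(1+q^2)}.$$

**The bit $e(m)$.** For odd $m$ let $e(m)=1$ if $m\equiv3\pmod4$ and $e(m)=0$ if $m\equiv1\pmod4$. So $e(1)=e(5)=0$ and $e(3)=e(7)=1$.

**The products $\rho_y$.** Fix $n\equiv1\pmod4$, $n>1$. For $n\mid y$, $y\equiv1\pmod4$, $y>0$, let
$$\rho_y(q)=\prod_{1\le x\le(y-1)/2,\ n\nmid x}(1-q^{2x})^{(-1)^{x+1}}.$$
For $n=5$ we get $\rho_5=\pi_5=1/(1+q^2)$. The product $\rho_{25}$ has the factors $1-q^{2x}$ with $x=1,3,7,9,11$ in the numerator and with $x=2,4,6,8,12$ in the denominator.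

Here is how these fit together. Let $n\mid y$ and $y\equiv1\pmod4$; then $y/n\equiv1\pmod4$ too. Since $\frac{y-1}2=n\cdot\frac{y/n-1}2+\frac{n-1}2$, the factors of $\pi_y$ with $x=nx'$ are those with $1\le x'\le\frac{y/n-1}2$, and $(-1)^{nx'}=(-1)^{x'}$. Hence $\pi_y(q)=\rho_y(q)\,\pi_{y/n}(q^n)$. Together with $[y]=[n][y/n]_{q^n}$ and $\frac{1-y}4=\frac{1-n}4+n\cdot\frac{1-y/n}4$ this gives
$$C_y(q)=\rho_y(q)\,[n]\,q^{(1-n)/4}\,C_{y/n}(q^n)\qquad(n\mid y,\ y\equiv1\ (\mathrm{mod}\ 4)). \tag{1}$$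
If $n\mid y$ and $y\equiv3\pmod4$, then $y/n\equiv 3\pmod 4$, and $C_y(q)$ and $C_{y/n}(q^n)$ are both $0$.

## 3. Comparing $A_{n^r}(q)$ with $A_{n^{r-1}}(q^n)$

Take the sum truncated at level $n^r$, and the same sum truncated at level $n^{r-1}$ with $q$ replaced by $q^n$. Is the first an explicit product times the second, up to a high power of cyclotomic polynomials? The following precise form is a conjecture in Victor J. W. Guo, "Further $q$-supercongruences from a transformation of Rahman", arXiv:2201.06942 (2022).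

**Conjecture.** Let $n\equiv1\pmod4$ be a positive integer and $r\ge1$. Then, for $d=1,2$, modulo $[n^r]\prod_{j=1}^r\Phi_{n^j}(q)^2$,
$$A_{n^r}(q)\equiv\frac{(q^2;q^4)_{(n^r-1)/4}\,(q^{4n};q^{4n})_{(n^{r-1}-1)/4}}{(q^4;q^4)_{(n^r-1)/4}\,(q^{2n};q^{4n})_{(n^{r-1}-1)/4}}\,[n]\,q^{(1-n)/4}\,A_{n^{r-1}}(q^n). \tag{2}$$

The conjecture is true for both $d=1$ and $d=2$. It follows from a stronger statement.

**Theorem 1.** Let $n,N\equiv1\pmod4$ be positive, $n>1$, $d\in\{1,2\}$. Then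
$$A_{nN}(q)-\rho_{nN}(q)\,[n]\,q^{(1-n)/4}A_N(q^n)$$
vanishes at every primitive $m$-th root of unity, $m\mid nN$, $m>1$, to order at least $3$ if $n\mid m$, and to order at least $1+e(m)$ if $n\nmid m$. Moreover, for all $m\mid nN$, $m>1$, both $A_{nN}(q)$ and $\rho_{nN}[n]q^{(1-n)/4}A_N(q^n)$ vanish there to order at least $1+e(m)$. Consequently
$$A_{nN}(q)\equiv \rho_{nN}(q)[n]q^{(1-n)/4}A_N(q^n)\ \Bigl(\bmod \prod_{m\mid nN,\ n\mid m}\Phi_m(q)^3\prod_{m\mid nN,\ m>1,\ n\nmid m}\Phi_m(q)^{1+e(m)}\Bigr). \tag{3}$$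

The last sentence follows from the orders by the criterion of Section 1. Compared with the conjecture, the theorem allows any $N\equiv1\pmod 4$ in place of $n^{r-1}$; it gives the cube of every $\Phi_m$ with $n\mid m\mid nN$, and the square of $\Phi_m$ when $n\nmid m\mid nN$ and $m\equiv3\pmod4$.

**Theorem 1 implies the Conjecture.** If $n=1$, both sides of (2) equal $1$. Let $n>1$ and $N=n^{r-1}$. The quotient of factorials in (2) is $\pi_{n^r}(q)/\pi_{n^{r-1}}(q^n)=\rho_{n^r}(q)$, so (2) compares the same two functions as (3). Since $[n^r]=\prod_{m\mid n^r,\,m>1}\Phi_m$, the modulus in (2) has exponent $3$ at $m=n^j$ for $1\le j\le r$, where $n\mid m$, and exponent $1$ at all other $m\mid n^r$, $m>1$. The exponents in (3) are at least as large.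

## 4. The case $n=5$, $r=1$ by hand

The right side of (2) is $C_5=[5]/(q(1+q^2))$, and the modulus is $[5]\Phi_5^2=\Phi_5^3$.

For $k\le4$ the denominator of $t_k(1;q)$ does not vanish at a primitive fifth root of unity $\zeta$. In $t_3$, the factor $1-q^5$ occurs once in $(q;q^4)_3$ and once in $(q;q^2)_3$, which is cubed, so $t_3$ has order $4$ at $\zeta$. In $t_4$ the same four factors occur, and $[25]$ adds one more, so $t_4$ has order $5$. Modulo $\Phi_5^3$ the cases $d=1$ and $d=2$ therefore coincide, and the claim is $1+t_1+t_2\equiv C_5$.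

To first order this can be read off. We have $C_5(\zeta)=0$, and $t_2(1;\zeta)=0$ because $1-q^5$ divides the numerator. For $t_1$ use $[7](\zeta)=1+\zeta$ and $1-\zeta^4=-\zeta^{-1}(1-\zeta)$:
$$t_1(1;\zeta)=(1+\zeta)\,\zeta^2\,\frac{(1-\zeta)^4}{(1-\zeta^2)(1-\zeta^4)^3}=\zeta^2\,\frac{(1-\zeta)^3}{(1-\zeta^4)^3}=-\zeta^{5}=-1 .$$
So $1+t_1+t_2$ vanishes at $\zeta$. The cube leaves a trace at $q=1$. There, for $d=2$, the difference of the two sides is
$$1+\frac7{128}+\frac{1755}{262144}-\frac52=\frac{262144+14336+1755-655360}{262144}=-\frac{377125}{2^{18}}=-\frac{5^3\cdot3017}{2^{18}}, \tag{4}$$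
which is divisible by $\Phi_5(1)^3=5^3$ and by no higher power of $5$.

To reach the cube by proof and not by expansion, we let the parameter $a$ move. For this we need to know $A_U(a;q)$ at many values of $a$, and at $q=\zeta$. Both come from one telescoping identity.

## 5. A telescoping identity relating $b$ and $bp^2$

In this section $p,\alpha,\delta,b$ are independent indeterminates. Put
$$\tau_k(b)=\frac{(\alpha,b,p/b;p)_k(\delta;p^2)_k}{(p^2,\alpha p^2/b,\alpha bp;p^2)_k(\alpha p/\delta;p)_k}\Bigl(\frac\alpha\delta\Bigr)^kp^{k(k+1)/2},\qquad T_k(b)=(1-\alpha p^{3k})\,\tau_k(b),$$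
$$\lambda(b)=\frac{(b-\alpha)(\delta-\alpha bp)}{(1-\alpha bp)(b\delta-\alpha)},\qquad G_k=\frac{b^2p-1}{b\delta-\alpha}\cdot\frac{(1-p^{2k})(b-\alpha p^{2k})(\delta-\alpha p^k)}{(b-p^k)(bp-p^k)}\,\tau_k(b).$$
For $p=q^2$, $\alpha=\delta=q$, $b=aq$ we have $p/b=q/a$, $\alpha p^2/b=q^4/a$, $\alpha bp=aq^4$, $\alpha p/\delta=q^2$, and so
$$T_k(aq)=(1-q)\,t_k(a;q). \tag{5}$$
Hence a relation between $\sum T_k(b)$ and $\sum T_k(bp^2)$ is a relation between the values of our sum at $a$ and at $aq^4$.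

**Lemma 1.** $\lambda(b)\,T_k(bp^2)-T_k(b)=G_{k+1}-G_k$ for $k\ge0$, and $G_0=0$.

*Proof.* $G_0=0$ because of the factor $1-p^{2k}$. Put $X=p^k$.

**Step 1: divide the left side by $\tau_k(b)$.** The four groups of factors that depend on $b$ give
$$\frac{(bp^2;p)_k}{(b;p)_k}=\frac{(1-bX)(1-bpX)}{(1-b)(1-bp)},\qquad \frac{(p^{-1}/b;p)_k}{(p/b;p)_k}=\frac{(bp-1)(b-1)}{(bp-X)(b-X)},$$
$$\frac{(\alpha p^2/b;p^2)_k}{(\alpha/b;p^2)_k}=\frac{b-\alpha X^2}{b-\alpha},\qquad \frac{(\alpha bp;p^2)_k}{(\alpha bp^3;p^2)_k}=\frac{1-\alpha bp}{1-\alpha bpX^2}.$$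
Multiplying them together and by $\lambda(b)$ gives
$$\frac{\lambda(b) T_k(bp^2)}{T_k(b)}=\frac{(1-bX)(1-bpX)(b-\alpha X^2)(\delta-\alpha bp)}{(bp-X)(b-X)(1-\alpha bpX^2)(b\delta-\alpha)} .$$

**Step 2: express $G_{k+1}$ through $\tau_k$.** We have
$$\frac{\tau_{k+1}}{\tau_k}=\frac{(1-\alpha X)(1-bX)(1-pX/b)(1-\delta X^2)}{(1-p^2X^2)(1-\alpha p^2X^2/b)(1-\alpha bpX^2)(1-\alpha pX/\delta)}\cdot\frac{\alpha pX}{\delta}.$$
In $G_{k+1}$ the factor in front of $\tau_{k+1}$ contains $(1-p^2X^2)(b-\alpha p^2X^2)(\delta-\alpha pX)$ over $(b-pX)\,p(b-X)$. Write $b-\alpha p^2X^2=b(1-\alpha p^2X^2/b)$, $\delta-\alpha pX=\delta(1-\alpha pX/\delta)$ and $1-pX/b=(b-pX)/b$. After cancellation the constants are $b\cdot\delta\cdot\frac1b\cdot\frac1p\cdot\frac{\alpha p X}\delta=\alpha X$, so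
$$G_{k+1}=\frac{b^2p-1}{b\delta-\alpha}\cdot\frac{\alpha X(1-\alpha X)(1-bX)(1-\delta X^2)}{(b-X)(1-\alpha bpX^2)}\,\tau_k .$$

**Step 3: reduce to a polynomial identity.** Multiply the claim by $(bp-X)(b-X)(1-\alpha bpX^2)(b\delta-\alpha)/\tau_k$. It becomes
$$(b^2p-1)\,\mathcal L=(1-\alpha X^3)\,\mathcal N, \tag{6}$$
where
$$\mathcal L=\alpha X(1-\alpha X)(1-bX)(1-\delta X^2)(bp-X)-(1-X^2)(b-\alpha X^2)(\delta-\alpha X)(1-\alpha bpX^2),$$
$$\mathcal N=(1-bX)(1-bpX)(b-\alpha X^2)(\delta-\alpha bp)-(bp-X)(b-X)(1-\alpha bpX^2)(b\delta-\alpha).$$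

**Step 4: expand $\mathcal N$ and pull out $b^2p-1$.** We have
$$(1-bX)(1-bpX)(b-\alpha X^2)=b-b^2(1+p)X+(b^3p-\alpha)X^2+\alpha b(1+p)X^3-\alpha b^2pX^4,$$
$$(bp-X)(b-X)(1-\alpha bpX^2)=b^2p-b(1+p)X+(1-\alpha b^3p^2)X^2+\alpha b^2p(1+p)X^3-\alpha bpX^4 .$$
Multiply the first by $\delta-\alpha bp$, the second by $b\delta-\alpha$, and subtract. The coefficients of $\mathcal N$ are:

* $X^0$: $\ b\delta-\alpha b^2p-b^3\delta p+\alpha b^2p=-b\delta(b^2p-1)$;
* $X^1$: $\ b(1+p)\bigl[-b\delta+\alpha b^2p+b\delta-\alpha\bigr]=\alpha b(1+p)(b^2p-1)$;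
* $X^2$: $\ b\delta(b^2p-1)-\alpha^2bp(b^2p-1)+\alpha(\delta-1)(b^4p^2-1)=\kappa\,(b^2p-1)$, where $\kappa=b\delta-\alpha^2bp+\alpha(\delta-1)(b^2p+1)$;
* $X^3$: $\ \alpha b(1+p)\bigl[\delta-\alpha bp-b^2\delta p+\alpha bp\bigr]=-\alpha b\delta(1+p)(b^2p-1)$;
* $X^4$: $\ \alpha bp\bigl[-b\delta+\alpha b^2p+b\delta-\alpha\bigr]=\alpha^2bp(b^2p-1)$.

Here the $X^2$ line comes from
$$(b^3p-\alpha)(\delta-\alpha bp)-(1-\alpha b^3p^2)(b\delta-\alpha)=b^3\delta p-\alpha b^4p^2-\alpha\delta+\alpha^2bp-b\delta+\alpha+\alpha b^4\delta p^2-\alpha^2b^3p^2 .$$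
Therefore $(1-\alpha X^3)\mathcal N/(b^2p-1)$ equals
$$-b\delta+\alpha b(1+p)X+\kappa X^2-\alpha b\delta pX^3-\alpha^2bX^4-\alpha\kappa X^5+\alpha^2b\delta(1+p)X^6-\alpha^3bpX^7; \tag{7}$$
for instance the $X^3$ coefficient is $-\alpha b\delta(1+p)+\alpha b\delta$, and the $X^4$ coefficient is $\alpha^2bp-\alpha^2b(1+p)$.

**Step 5: expand $\mathcal L$ and compare with (7).** The first product in $\mathcal L$ is $\alpha X$ times
$$bp-(1+(\alpha+b)bp)X+(\alpha+b+\alpha b^2p-b\delta p)X^2+(\delta-\alpha b+\delta(\alpha+b)bp)X^3-(\delta(\alpha+b)+\alpha b^2\delta p)X^4+\alpha b\delta X^5 .$$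
The second product, obtained from $\bigl(1-(1+\alpha bp)X^2+\alpha bpX^4\bigr)\bigl(b\delta-\alpha bX-\alpha\delta X^2+\alpha^2X^3\bigr)$, is
$$b\delta-\alpha bX-\bigl(\alpha\delta+b\delta(1+\alpha bp)\bigr)X^2+\bigl(\alpha^2+\alpha b(1+\alpha bp)\bigr)X^3+\bigl(\alpha\delta(1+\alpha bp)+\alpha b^2\delta p\bigr)X^4$$
$$-\bigl(\alpha^2(1+\alpha bp)+\alpha^2b^2p\bigr)X^5-\alpha^2b\delta pX^6+\alpha^3bpX^7 .$$
The coefficients of the difference $\mathcal L$ are:

* $X^0$: $\ -b\delta$;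
* $X^1$: $\ \alpha bp+\alpha b=\alpha b(1+p)$;
* $X^2$: $\ -\alpha-\alpha^2bp-\alpha b^2p+\alpha\delta+b\delta+\alpha b^2\delta p=\kappa$;
* $X^3$: $\ \alpha^2+\alpha b+\alpha^2b^2p-\alpha b\delta p-\alpha^2-\alpha b-\alpha^2b^2p=-\alpha b\delta p$;
* $X^4$: $\ \alpha\delta-\alpha^2b+\alpha^2b\delta p+\alpha b^2\delta p-\alpha\delta-\alpha^2b\delta p-\alpha b^2\delta p=-\alpha^2b$;
* $X^5$: $\ -\alpha^2\delta-\alpha b\delta-\alpha^2b^2\delta p+\alpha^2+\alpha^3bp+\alpha^2b^2p=-\alpha\kappa$;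
* $X^6$: $\ \alpha^2b\delta+\alpha^2b\delta p=\alpha^2b\delta(1+p)$;
* $X^7$: $\ -\alpha^3bp$.

This is (7), so (6) holds. The lemma is proved as an identity of rational functions; we may specialize the variables whenever no denominator in it vanishes.

## 6. The values of the sum at $a=q^{\pm M}$

**Lemma 2.** For odd $M\ge1$ and $K\ge(M-1)/2$,
$$\sum_{k=0}^Kt_k(q^{M};q)=\sum_{k=0}^Kt_k(q^{-M};q)=C_M(q).$$

*Proof.* By the symmetry $a\leftrightarrow1/a$ we take $a=q^{-M}$ and use (5), so $p=q^2$, $\alpha=\delta=q$, $b=q^{1-M}$.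

**Step 1: the sum terminates and makes sense.** The factor $(q^{1-M};q^2)_k$ vanishes for $k>(M-1)/2$. The $a$-dependent denominators are products of $1-q^j$ with $j=4-M+4i$ or $j=4+M+4i$, which are odd, hence nonzero.

**Step 2: start the induction.** For $M=1$ only $k=0$ contributes, and the sum is $1=C_1$. For $M=3$ the sum is $1+t_1(q^{-3};q)$ with
$$t_1(q^{-3};q)=\frac{1-q^7}{1-q}\,q^2\,\frac{(1-q)^2}{(1-q^2)(1-q^4)}\cdot\frac{(1-q^{-2})(1-q^4)}{(1-q)(1-q^7)}=\frac{q^2(1-q^{-2})}{1-q^2}=-1,$$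
so it is $0=C_3$.

**Step 3: pass from $M-4$ to $M$.** Let $M\ge5$. The denominators in Lemma 1 are nonzero: $b-p^k$ and $bp-p^k$ compare the negative exponents $1-M$, $3-M$ with $2k\ge0$; $b\delta-\alpha=q^{2-M}-q\neq0$; the remaining $b$-dependent factors, in $\lambda(b)$, $\tau_k(b)$ and $\tau_k(bp^2)$, are $1-q^j$ with $j$ odd; and $(p^2;p^2)_k=(q^4;q^4)_k$, $(\alpha p/\delta;p)_k=(q^2;q^2)_k$. Sum Lemma 1 over $0\le k\le K$. Since $(b;p)_{K+1}=0$, we have $\tau_{K+1}(b)=0$ and $G_{K+1}=0$; also $G_0=0$. Hence $\sum T_k(b)=\lambda(b)\sum T_k(bp^2)$. As $bp^2=q^{1-(M-4)}$, the sum for $M$ is $\lambda(b)$ times the sum for $M-4$, where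
$$\lambda(b)=\frac{(b-q)(1-bq^2)}{(1-bq^3)(b-1)}=\frac{q^{1-M}(1-q^M)\cdot(-q^{3-M})(1-q^{M-3})}{(-q^{4-M})(1-q^{M-4})\cdot q^{1-M}(1-q^{M-1})}=q^{-1}\frac{(1-q^M)(1-q^{M-3})}{(1-q^{M-1})(1-q^{M-4})}.$$
If $M\equiv3\pmod4$, induction gives $0$. If $M\equiv1\pmod4$, then $\pi_M/\pi_{M-4}$ consists of the factors $x=\frac{M-3}2$ (odd) and $x=\frac{M-1}2$ (even), so
$$\frac{C_M}{C_{M-4}}=\frac{1-q^M}{1-q^{M-4}}\,q^{-1}\,\frac{1-q^{M-3}}{1-q^{M-1}}=\lambda(b),$$
and induction gives $C_M$.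

## 7. Regularity and vanishing at a root of unity

Fix an odd $m\ge1$ and a primitive $m$-th root of unity $\zeta$. Let $\mathcal O$ be the ring of rational functions of $q$ over $\mathbb C$ that are regular at $\zeta$.

**Lemma 3.** $X_k\in\mathcal O$ for all $k$.

*Proof.* Let $v=\lfloor k/m\rfloor$. Each of $(q^2;q^2)_k$ and $(q^4;q^4)_k$ has order $v$ at $\zeta$, so the denominator has order $2v$. We exhibit $v$ vanishing factors in each numerator product. The exponents in $(q;q^2)_k$ are the odd numbers up to $2k-1$. For $1\le i\le v$ the odd number $m(2i-1)$ is $\le2mv-m\le2k-1$. The exponents in $(q;q^4)_k$ are the numbers $\equiv1\pmod4$ up to $4k-3$. If $m\equiv1\pmod4$, use $m(4i-3)\equiv1\pmod4$, with $m(4i-3)\le4k-3m\le4k-3$. If $m\equiv3\pmod4$, use $m(4i-1)\equiv1\pmod4$, with $m(4i-1)\le4k-m\le4k-3$.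

**Lemma 4.** Let $m\ge3$ and $m\mid U$, $U$ odd. Then $A_U(a;\zeta)=0$ as a rational function of $a$.

For example, with $m=U=3$ and $d=2$: at $q=\zeta$ we have $\zeta^4=\zeta$, so $Y_1=1$ and $1+t_1(a;\zeta)=1+\zeta^2\frac{(1-\zeta)^2}{(1-\zeta^2)(1-\zeta)}=1+\frac{\zeta^2}{1+\zeta}=0$.

*Proof.*

**Step 1: a sum that vanishes for all $q$.** The plan is to replace $\alpha=q$ by $\alpha=q^{1-m}$. This terminates the sum and changes nothing at $q=\zeta$. So let $p=q^2$, $\alpha=q^{1-m}$, $\delta=q$, let $b$ be an indeterminate over $\mathbb Q(q)$, and let $S(b)=\sum_{k=0}^{(m-1)/2}T_k(b)$. The factors of $(\alpha p/\delta;p)_k=(q^{2-m};q^2)_k$ have odd exponents, so they are nonzero. The other denominators are nonzero because $b$ is an indeterminate. Since $(q^{1-m};q^2)_{(m+1)/2}=0$, we have $G_{(m+1)/2}=0$, and Lemma 1 summed over $0\le k\le\frac{m-1}2$ gives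
$$S(b)=\lambda(b)\,S(bq^4),\qquad \lambda(0)=\frac{(-\alpha)\,\delta}{-\alpha}=\delta=q .$$
If $S\ne0$, write $S=cb^v(1+O(b))$ in $\mathbb Q(q)((b))$ with $c\ne0$. Comparing leading coefficients gives $1=q\cdot q^{4v}$ with an integer $v$, which is impossible. So $S=0$.

**Step 2: specialize.** Put $b=aq$ and $q=\zeta$. The denominators are $(\zeta^4;\zeta^4)_k$ and $(\zeta^{2-m};\zeta^2)_k=(\zeta^2;\zeta^2)_k$, nonzero since $k<m$, and $(\zeta^4/a,a\zeta^4;\zeta^4)_k$, nonzero as functions of $a$. Since $\zeta^{1-m}=\zeta$, the term $T_k$ becomes $(1-\zeta)\,t_k(a;\zeta)$, as in (5). As $\zeta\ne1$,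
$$\sum_{k=0}^{(m-1)/2}t_k(a;\zeta)=0. \tag{8}$$

**Step 3: reduce $A_U(a;\zeta)$ to (8).** Let $k=lm+k_0$ with $0\le k_0<m$. At $q=\zeta$ we have $[6k+1]=[6k_0+1]$ and $\zeta^{k^2+k}=\zeta^{k_0^2+k_0}$. Splitting the factorials gives $Y_k(a;\zeta)=Y_{lm}(a;\zeta)Y_{k_0}(a;\zeta)$. In
$$\frac{X_k}{X_{lm}}=\frac{(q^{1+4lm};q^4)_{k_0}(q^{1+2lm};q^2)_{k_0}}{(q^{2+2lm};q^2)_{k_0}(q^{4+4lm};q^4)_{k_0}}$$
the denominator does not vanish at $\zeta$ because $k_0<m$, and the value at $\zeta$ is $X_{k_0}(\zeta)$. By Lemma 3, $X_k(\zeta)=X_{lm}(\zeta)X_{k_0}(\zeta)$. Finally $X_{k_0}(\zeta)=0$ for $\frac{m-1}2<k_0<m$, because $(q;q^2)_{k_0}$ then contains $1-q^m$.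

Let $L=U/m$, which is odd. Since $U-1=(L-1)m+(m-1)$ and $\frac{U-1}2=\frac{L-1}2m+\frac{m-1}2$, in both cases $k$ runs over all $lm+k_0$ with $0\le l\le\frac{L-1}d$ and $0\le k_0\le\frac{m-1}2$, together with some $k$ whose terms vanish at $\zeta$. Hence
$$A_U(a;\zeta)=\Bigl(\sum_{l=0}^{(L-1)/d}X_{lm}(\zeta)Y_{lm}(a;\zeta)\Bigr)\sum_{k_0=0}^{(m-1)/2}t_{k_0}(a;\zeta)=0 .$$

## 8. The factor theorem in $a$: success for $N=1$, nonzero values for $N=5$

With Lemmas 2 and 4 in hand the sensible first attempt is this: clear denominators, and use the special values of $a$ as roots.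

**It works for $N=1$ and $m=n$.** Let $\zeta$ be a primitive $n$-th root of unity. Since $A_1=1$ and $\rho_n=\pi_n$, Theorem 1 asks that $A_n(q)-C_n(q)$ have order $\ge3$ at $\zeta$. Let $W=\prod_{l=1}^{(n-1)/d}(1-aq^{4l})(1-q^{4l}/a)$ and
$$P(a;q)=W\cdot\bigl(A_n(a;q)-C_n(q)\bigr)\in\mathcal O[a,a^{-1}].$$
By Lemma 2, $P$ vanishes at $a=q^{n}$ and at $a=q^{-n}$. These are distinct elements of the domain $\mathcal O$, so $P=(a-q^n)(a-q^{-n})R$ with $R\in\mathcal O[a,a^{-1}]$. At $q=\zeta$ we have $A_n(a;\zeta)=0$ by Lemma 4, and $C_n(\zeta)=0$ because of $[n]$. So $(a-1)^2R(a;\zeta)=0$, which gives $R(a;\zeta)=0$ and $R=(q-\zeta)R'$ with $R'\in\mathcal O[a,a^{-1}]$. At $a=1$,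
$$P(1;q)=(1-q^n)(1-q^{-n})(q-\zeta)R'(1;q)$$
has order $\ge3$. Since $n\nmid l$ for $1\le l\le n-1$, $W(1;\zeta)\ne0$, and the order of $A_n(q)-C_n(q)$ is $\ge3$. In particular this settles the example of Section 4.

**It stops for $n=N=m=5$.** Take $d=2$ and $\Delta(a;q)=A_{25}(a;q)-\rho_{25}(q)[5]q^{-1}A_5(a;q^5)$, with $\zeta$ a primitive fifth root of unity. Now $W=\prod_{l=1}^{12}(1-aq^{4l})(1-q^{4l}/a)$ contains $l=5$ and $l=10$, so $W(1;q)$ has order $4$ at $\zeta$: setting $a=1$ loses four orders. There are also more special values: $a=q^{\pm5},q^{\pm15},q^{\pm25}$, six in all. If $\Delta$ vanished at all of them, the count would be $6+1-4=3$, exactly enough. But Lemma 2 gives $A_{25}(q^{\pm5};q)=C_5(q)=\rho_5[5]q^{-1}$ and $A_5(q^{\pm5};q^5)=C_1(q^5)=1$, hence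
$$\Delta(q^{\pm5};q)=(\rho_5-\rho_{25})\,[5]\,q^{-1}\ne0 .$$
Indeed $\rho_{25}$ vanishes at the primitive $11$th roots of unity, because of the factor $x=11$ in its numerator, while $\rho_5=1/(1+q^2)$ does not. So $a-q^{5}$ does not divide the cleared numerator, and the factor theorem says nothing.

What survives is that these values are small at $\zeta$: $[5]$ has order $1$, and we shall see that $\rho_5-\rho_{25}$ has order at least $2$. We therefore need a form of "many zeros force divisibility" that tolerates small values in place of zeros. Put $q=\zeta e^\varepsilon$ and $a=e^{s\varepsilon}$. For $m\mid\sigma$ the moving point $a=q^\sigma$ becomes the fixed point $s=\sigma$. The coefficient of each power of $\varepsilon$ is, after multiplication by a fixed polynomial in $s$, a polynomial in $s$ of bounded degree. A polynomial of degree at most $2V+1$ with $2V+2$ zeros is zero, and this can be applied to one power of $\varepsilon$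 at a time.

## 9. Degree in $s$ against order in $\varepsilon$

Keep $m$, $\zeta$, $\mathcal O$ as in Section 7. Put $q=\zeta e^\varepsilon$, $a=e^{s\varepsilon}$ and work in $\mathbb C(s)((\varepsilon))$.

**The sets $\mathcal F_h$.** For $h\in\mathbb Z$ let $\mathcal F_h$ be the set of series $\sum_{i\ge i_0}\varepsilon^if_i(s)\in\mathbb C[s]((\varepsilon))$ with $\deg f_i\le i+h$ for all $i$; in particular $f_i=0$ if $i+h<0$. For example $e^{s\varepsilon}=\sum_i\varepsilon^is^i/i!$ lies in $\mathcal F_0$, and $\varepsilon^{-2}(s^2-1)$ lies in $\mathcal F_4$ but not in $\mathcal F_3$.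

We use four rules.

* $\mathcal F_h\mathcal F_{h'}\subset\mathcal F_{h+h'}$ and $\varepsilon^j\in\mathcal F_{-j}$. In a product, the coefficient of $\varepsilon^i$ is a sum of terms of degree at most $(j+h)+(i-j+h')$.
* $\mathcal O[a^{\pm1}]\subset\mathcal F_0$, since elements of $\mathcal O$ become power series in $\varepsilon$ with constant coefficients, and $a^{\pm1}=e^{\pm s\varepsilon}\in\mathcal F_0$.
* Elements of $\mathcal O$ vanishing at $\zeta$ lie in $\mathcal F_{-1}$, since their constant coefficients start at $\varepsilon^1$.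
* If $f\in\mathcal F_0$ has a nonzero constant as its $\varepsilon^0$-coefficient, then $f^{-1}\in\mathcal F_0$. Write $f=c(1-g)$ with $c\in\mathbb C$, $c\neq0$, and $g\in\mathcal F_0$ without $\varepsilon^0$-term; then $f^{-1}=c^{-1}\sum_jg^j$.

Now let $m\mid U$, $U$ odd, $L=U/m$, and
$$V=\Bigl\lfloor\frac{U-1}{dm}\Bigr\rfloor,\qquad D(s)=\prod_{l=1}^V(s^2-16m^2l^2).$$
So $V=\frac{L-1}2$ for $d=2$ and $V=L-1$ for $d=1$.

**Lemma 5.** $D\,A_U\in\mathcal F_{2V}$; if $m\ge3$, then $D\,A_U\in\mathcal F_{2V-1}$. For $\sigma\in m\mathbb Z$ with $D(\sigma)\ne0$, putting $s=\sigma$ in $DA_U$ gives $D(\sigma)A_U(q^\sigma;q)$.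

For example, let $m=1$, $\zeta=1$, $U=3$, $d=2$. Then $V=1$ and $D=s^2-16$. As $\varepsilon\to0$, $[7]\to7$, $X_1\to\frac18$ and $Y_1\to\frac{(1+s)(1-s)}{(4+s)(4-s)}=\frac{s^2-1}{s^2-16}$, so $DA_3=(s^2-16)+\frac78(s^2-1)+O(\varepsilon)$, whose leading coefficient has degree $2=0+2V$. At $s=\pm1$ it is $-15=D(\pm1)C_1$, and at $s=\pm3$ it is $-7+7=0=D(\pm3)C_3$, as Lemma 2 predicts. At $s=0$ it is $-16\,(1+\frac7{128})$, that is, $D(0)A_3(1)$.

*Proof.*

**Step 1: clear denominators.** Let $W=\prod_{l=1}^{(U-1)/d}(1-aq^{4l})(1-q^{4l}/a)$. It is a multiple of the denominator of every $Y_k$ in the sum, and $X_k\in\mathcal O$ by Lemma 3. So $Z:=WA_U\in\mathcal O[a^{\pm1}]\subset\mathcal F_0$. If $m\ge3$, Lemma 4 gives $Z(a;\zeta)=0$, so every coefficient of $Z$ vanishes at $\zeta$, and $Z\in(q-\zeta)\mathcal O[a^{\pm1}]\subset\mathcal F_{-1}$.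

**Step 2: factor $W$.** If $m\nmid l$, the factors are $1-\zeta^{4l}e^{(4l\pm s)\varepsilon}$. They lie in $\mathcal F_0$ with $\varepsilon^0$-coefficient $1-\zeta^{4l}\ne0$, so they are invertible in $\mathcal F_0$. If $m\mid l$, they are
$$1-e^{(4l\pm s)\varepsilon}=-(4l\pm s)\,\varepsilon\sum_{j\ge0}\frac{((4l\pm s)\varepsilon)^j}{(j+1)!},$$
and the sum is in $\mathcal F_0$ with $\varepsilon^0$-coefficient $1$, hence invertible. There are $V$ such $l=ml'$, and $(4ml'+s)(4ml'-s)=-(s^2-16m^2l'^2)$. So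
$$W=(-1)^VD(s)\,\varepsilon^{2V}E,\qquad E,E^{-1}\in\mathcal F_0 .$$

**Step 3: divide.** $DA_U=(-1)^V\varepsilon^{-2V}E^{-1}Z$ lies in $\mathcal F_{2V}\mathcal F_0\mathcal F_0\subset\mathcal F_{2V}$, and if $m\ge3$ in $\mathcal F_{2V}\mathcal F_0\mathcal F_{-1}\subset\mathcal F_{2V-1}$.

**Step 4: evaluate at $s=\sigma$.** Substituting $s=\sigma$ is a ring homomorphism $\mathbb C[s]((\varepsilon))\to\mathbb C((\varepsilon))$. For $\sigma\in m\mathbb Z$ it sends $a$ to $e^{\sigma\varepsilon}=\zeta^\sigma e^{\sigma\varepsilon}=q^\sigma$. Apply it to $W\cdot(DA_U)=D\cdot Z$. If $D(\sigma)\ne0$, then $W(q^\sigma;q)=(-1)^VD(\sigma)\varepsilon^{2V}E|_{s=\sigma}\ne0$, because the $\varepsilon^0$-coefficient of $E$ is a nonzero constant. Hence $(DA_U)|_{s=\sigma}=D(\sigma)Z(q^\sigma;q)/W(q^\sigma;q)=D(\sigma)A_U(q^\sigma;q)$.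

**Interpolation points.** Let
$$\Sigma=\{\pm mM:\ M\text{ odd},\ 1\le M\le2V+1\},$$
a set of $2V+2$ points. The zeros of $D$ are even numbers $\pm4ml$, and $mM$ is odd, so $D\ne0$ on $\Sigma$; also $D(0)\ne0$. For example, $m=5$, $U=25$, $d=2$ gives $V=2$ and $\Sigma=\{\pm5,\pm15,\pm25\}$, the six points of Section 8. We have $2V+1=L$ for $d=2$, so $mM\le U$; and $2V+1=2L-1$ for $d=1$, so $mM\le2U-m\le 2U-1$. In both cases $\frac{mM-1}2\le\frac{U-1}d$, and Lemma 2 gives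
$$A_U(q^{\pm mM};q)=C_{mM}(q)\qquad(\pm mM\in\Sigma). \tag{9}$$

**Lemma 6.** Suppose $H=\sum\varepsilon^if_i(s)\in\mathcal F_h$ and $H|_{s=\sigma}=O(\varepsilon^e)$ for all $\sigma\in\Sigma$, where $e-1+h\le2V+1$. Then $H=O(\varepsilon^e)$.

*Proof.* For $i<e$ the polynomial $f_i$ has degree at most $i+h\le e-1+h\le2V+1$ and vanishes at the $2V+2$ points of $\Sigma$, so $f_i=0$.

## 10. Order at least $1+e(m)$

**Lemma 7.** Let $m\ge1$ be odd and $\zeta$ a primitive $m$-th root of unity.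

(a) If $mM\equiv1\pmod4$, $M>0$, then $\pi_{mM}$ has order exactly $e(m)$ at $\zeta$. If moreover $m\ge3$, then $C_{mM}$ has order exactly $1+e(m)$ at $\zeta$.

(b) If $m\ge3$ and $m\mid U$ with $U$ odd, then $A_U(q)$ has order $\ge1+e(m)$ at $\zeta$.

*Proof.* (a) The factors of $\pi_{mM}$ that vanish at $\zeta$ are those with $x=mx'$, $1\le x'\le\frac{M-1}2$, and $(-1)^x=(-1)^{x'}$. So the order is $\sum_{x'=1}^{(M-1)/2}(-1)^{x'+1}$, which is $1$ if $M\equiv3\pmod4$ and $0$ if $M\equiv1\pmod4$. Since $mM\equiv1\pmod4$ forces $M\equiv m\pmod4$, this is $e(m)$. If $m\ge3$, then $\zeta\ne1$ and $[mM]=\frac{1-q^{mM}}{1-q}$ has order $1$.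

(b) The aim is to transfer the order from the points of $\Sigma$ to $s=0$. Apply Lemma 6 to $H=DA_U\in\mathcal F_{2V}$ with $e=1+e(m)$; here $e-1+2V\le2V+1$. By Lemma 5 and (9), the values on $\Sigma$ are $D(\sigma)C_{mM}(q)$. They are $0$ if $mM\equiv3\pmod4$, and of order $1+e(m)$ by (a) if $mM\equiv1\pmod4$. So $DA_U=O(\varepsilon^{1+e(m)})$. At $s=0$ this reads $D(0)A_U(q)=O(\varepsilon^{1+e(m)})$, with $D(0)\ne0$.

## 11. The products $\rho_{mM}$ agree to second order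

This is the smallness announced in Section 8.

**Lemma 8.** Let $n\mid m$, $m$ odd, let $\zeta$ be a primitive $m$-th root of unity, and let $M,M_1$ be positive with $mM\equiv mM_1\equiv1\pmod4$. Then $\rho_{mM}$ is regular and nonzero at $\zeta$, and $\rho_{mM}-\rho_{mM_1}$ has order $\ge2$ at $\zeta$.

*Proof.*

**Step 1: regularity, and reduction to neighbors.** If $n\nmid x$ then $m\nmid x$, so $1-\zeta^{2x}\ne0$ for every factor; this is the first claim. Since $M\equiv M_1\pmod4$, and differences add up, we may assume $M_1=M+4$. Then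
$$\frac{\rho_{m(M+4)}}{\rho_{mM}}=\prod_{x\in I,\,n\nmid x}(1-q^{2x})^{(-1)^{x+1}},\qquad I=\Bigl\{\tfrac{mM+1}2,\dots,\tfrac{mM-1}2+2m\Bigr\}.$$
It suffices to show that this ratio is $1+O(\varepsilon^2)$.

**Step 2: the value at $\zeta$ is $1$.** Let $J$ be the first $m$ of the $2m$ elements of $I$, and pair $x\in J$ with $x+m$. As $m$ is odd, the parity flips; as $n\mid m$, $n\nmid x\iff n\nmid x+m$. At $q=\zeta$ the paired factors are equal with opposite exponents, so they cancel.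

**Step 3: the first derivative.** Let $g(x)=\zeta^{2x}/(1-\zeta^{2x})$. With $q=\zeta e^\varepsilon$, the logarithmic derivative of $1-q^{2x}$ at $\varepsilon=0$ is $-2x\,g(x)$. So the logarithmic derivative of the ratio at $\varepsilon=0$ is
$$\sum_{x\in I,\,n\nmid x}(-1)^x2x\,g(x)=\sum_{x\in J,\,n\nmid x}(-1)^x\,2g(x)\bigl(x-(x+m)\bigr)=-2mT,\qquad T=\sum_{x\in J,\,n\nmid x}(-1)^xg(x).$$

**Step 4: reflect $J$ to turn $T$ into a sum of signs.** The end points of $J$ are $\frac{mM+1}2$ and $\frac{mM-1}2+m$, with sum $c=m(M+1)$. So $x\mapsto c-x$ is an involution of $J$. It preserves the condition $n\nmid x$ because $n\mid c$, and it preserves parity because $M$ is odd and so $c$ is even. Moreover $\zeta^{2c}=1$ and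
$$g(c-x)=g(-x)=\frac{1}{\zeta^{2x}-1}=-1-g(x).$$
Hence $2T=\sum_{x\in J,\,n\nmid x}(-1)^x\bigl(g(x)+g(c-x)\bigr)=-\sum_{x\in J,\,n\nmid x}(-1)^x$.

**Step 5: the signs cancel.** $J$ consists of $m$ consecutive integers, an odd number of them, starting at $\frac{mM+1}2$, which is odd since $mM\equiv1\pmod4$. So $\sum_{x\in J}(-1)^x=-1$. Let $m'=m/n$. Among these $m$ consecutive integers there are $m'$ multiples $nx'$ of $n$, with consecutive $x'$. The smallest $x'$ is the least integer $\ge\frac{m'M}2+\frac1{2n}$; as $m'M$ is odd, this is $\frac{m'M+1}2$. Since $n\equiv1\pmod4$, $m'M\equiv mM\equiv1\pmod4$, so this starting value is odd; and $m'$ is odd. With $(-1)^{nx'}=(-1)^{x'}$ we get $\sum_{x\in J,\,n\mid x}(-1)^x=-1$. Therefore $2T=-\bigl((-1)-(-1)\bigr)=0$.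

So the ratio is $1+O(\varepsilon^2)$, and $\rho_{m(M+4)}-\rho_{mM}=\rho_{mM}\cdot O(\varepsilon^2)$.

## 12. Proof of Theorem 1

Let $m\mid nN$, $m>1$, let $\zeta$ be a primitive $m$-th root of unity, $U=nN$ and $L=nN/m$. Since $nN\equiv1\pmod4$ is odd, $m\ge3$ is odd. Let $m'=m/\gcd(m,n)$. Then $m'\mid N$, because $m'$ divides $\frac{n}{\gcd(m,n)}N$ and is coprime to $\frac n{\gcd(m,n)}$. And $\zeta^n$ is a primitive $m'$-th root of unity.

**Step 1: both functions have order at least $1+e(m)$.** This gives the "moreover" statement, and it settles the case $n\nmid m$. For $A_{nN}(q)$ it is Lemma 7(b). For the other function write $\rho_{nN}=\pi_{nN}(q)/\pi_N(q^n)$. By Lemma 7(a) with $mL=nN\equiv1\pmod4$, $\pi_{nN}$ has order $e(m)$ at $\zeta$. By Lemma 7(a) at $\zeta^n$, with $N=m'\cdot(N/m')\equiv1\pmod4$, $\pi_N(q^n)$ has order $e(m')$ at $\zeta$; here $m'=1$ is allowed. So $\rho_{nN}$ has order $e(m)-e(m')$.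

* If $m'\ge3$, then $A_N(q^n)$ has order $\ge1+e(m')$ at $\zeta$, by Lemma 7(b) applied at $\zeta^n$ with $U$ replaced by $N$. Also $[n]$ has order $\ge0$. The total is $\ge1+e(m)$.
* If $m'=1$, then $m\mid n$, so $[n]$ has order $1$ at $\zeta$, and $e(m')=0$. The function $A_N(Q)$ is regular at $Q=1$: $X_k$ is by Lemma 3 with $m=1$, and $Y_k(1;Q)=(Q;Q^2)_k^2/(Q^4;Q^4)_k^2$ has $2k$ vanishing factors above and below. The total is $\ge e(m)+1$.

From now on $n\mid m$, so $m=nm'$ and $L=N/m'$. We must show that the difference has order $\ge3$. Put $B(a;q)=A_N(a;q^n)$ and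
$$\Delta(a;q)=A_{nN}(a;q)-\rho_{nN}(q)\,[n]\,q^{(1-n)/4}B(a;q).$$
Let $V$, $D$, $\Sigma$ be as in Section 9 for this $m$ and $U=nN$.

**Step 2: bound the degrees, $D\Delta\in\mathcal F_{2V-1}$.** For the first term, $DA_{nN}\in\mathcal F_{2V-1}$ by Lemma 5. For $B$ we repeat that proof with
$$W_B=\prod_{l=1}^{(N-1)/d}(1-aq^{4nl})(1-q^{4nl}/a).$$
Lemma 3 at $\zeta^n$ shows that $X_k(q^n)\in\mathcal O$, for $m'=1$ too, so $Z_B:=W_BB\in\mathcal O[a^{\pm1}]\subset\mathcal F_0$. We have $\zeta^{4nl}=1$ iff $m'\mid l$. For $m'\nmid l$ the factors are invertible in $\mathcal F_0$. For $l=m'l'$ the exponent is $4nl=4ml'$, and the factors are $-(4ml'\pm s)\varepsilon$ times an invertible element of $\mathcal F_0$. Here $1\le l'\le\bigl\lfloor\frac{N-1}{dm'}\bigr\rfloor$, and since $N=Lm'$ this bound is $L-1$ for $d=1$ and $\frac{L-1}2$ for $d=2$; that is, it is $V$. So the same $V$ and $D$ occur: $W_B=(-1)^VD\varepsilon^{2V}E_B$ with $E_B,E_B^{-1}\in\mathcal F_0$,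 and $DB=(-1)^V\varepsilon^{-2V}E_B^{-1}Z_B\in\mathcal F_{2V}$. As in Lemma 5, putting $s=\sigma\in m\mathbb Z$ with $D(\sigma)\ne0$ turns $DB$ into $D(\sigma)B(q^\sigma;q)$.

We need one degree less for $[n]\,DB$. If $m'\ge3$, Lemma 4 at $\zeta^n$ with $m'\mid N$ gives $B(a;\zeta)=0$, so $Z_B\in\mathcal F_{-1}$ and $DB\in\mathcal F_{2V-1}$; also $[n]\in\mathcal F_0$. If $m'=1$, then $m=n$, so $[n]$ vanishes at $\zeta$ and lies in $\mathcal F_{-1}$. In both cases $[n]\,DB\in\mathcal F_{2V-1}$. Finally $\rho_{nN}=\rho_{mL}\in\mathcal O$ by Lemma 8 and $q^{(1-n)/4}\in\mathcal O$, so both lie in $\mathcal F_0$. Hence $D\Delta\in\mathcal F_{2V-1}$.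

**Step 3: the values on $\Sigma$ have order at least $3$.** Let $\sigma=\pm mM\in\Sigma$. By (9), $A_{nN}(q^\sigma;q)=C_{mM}(q)$. Since $q^\sigma=(q^n)^{\pm m'M}$, we have $B(q^\sigma;q)=A_N\bigl((q^n)^{\pm m'M};q^n\bigr)$. Lemma 2 applies in base $q^n$, because $\frac{m'M-1}2\le\frac{N-1}d$: for $d=2$, $m'M\le m'L=N$; for $d=1$, $m'M\le m'(2L-1)=2N-m'\le2N-1$. So $B(q^\sigma;q)=C_{m'M}(q^n)$.

If $mM\equiv3\pmod4$, then $m'M\equiv3\pmod4$ since $n\equiv1\pmod4$, and both values are $0$. If $mM\equiv1\pmod4$, then (1) with $y=mM$ gives $C_{mM}(q)=\rho_{mM}[n]q^{(1-n)/4}C_{m'M}(q^n)$, and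
$$\Delta(q^\sigma;q)=\bigl(\rho_{mM}-\rho_{nN}\bigr)\,[n]\,q^{(1-n)/4}\,C_{m'M}(q^n).$$
Since $nN=mL\equiv1\pmod4$, the bracket has order $\ge2$ by Lemma 8. The remaining factor is $C_{mM}/\rho_{mM}$, of order $1+e(m)\ge1$ by Lemmas 7(a) and 8. So $\Delta(q^\sigma;q)=O(\varepsilon^3)$ for all $\sigma\in\Sigma$.

**Step 4: interpolate and set $s=0$.** Apply Lemma 6 to $H=D\Delta$ with $h=2V-1$ and $e=3$; here $e-1+h=2V+1$, exactly the allowed bound. We get $D\Delta=O(\varepsilon^3)$. At $s=0$ we have $a=1$ and $D(0)\ne0$, so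
$$A_{nN}(q)-\rho_{nN}(q)\,[n]\,q^{(1-n)/4}A_N(q^n)$$
has order $\ge3$ at $\zeta$. This proves Theorem 1, and by Section 3 the Conjecture holds for $d=1$ and $d=2$.

## 13. The limit $q\to1$: a congruence modulo $p^{3r}$

Write $(x)_k=x(x+1)\cdots(x+k-1)$; for instance $(1/2)_2=\frac34$. In this section $p$ is a prime, and $\mathbb Z_{(p)}$ is the ring of rationals with denominator prime to $p$.

**Corollary.** Let $p\equiv1\pmod4$ be prime, $r\ge1$, $d\in\{1,2\}$, and $S_r=\sum_{k=0}^{(p^r-1)/d}(6k+1)\frac{(1/4)_k(1/2)_k^3}{k!^4\,4^k}$. Then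
$$S_r-p\,\frac{(1/2)_{(p^r-1)/4}\,\bigl(\frac{p^{r-1}-1}4\bigr)!}{\bigl(\frac{p^r-1}4\bigr)!\,(1/2)_{(p^{r-1}-1)/4}}\,S_{r-1}\in p^{3r}\mathbb Z_{(p)} .$$

*Proof.* Take $n=p$, $N=p^{r-1}$ in Theorem 1, and let $F/H$ be the reduced form of the difference of the two sides, $F,H\in\mathbb Z[q]$.

**Step 1: identify the value at $q=1$.** All functions involved are regular at $q=1$: each term of the sums and each product $\pi_y$ has as many vanishing factors above as below. In the limit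
$$\frac{(q;q^4)_k(q;q^2)_k^3}{(q^2;q^2)_k(q^4;q^4)_k^3}\to\frac{4^k(1/4)_k\cdot 2^{3k}(1/2)_k^3}{2^kk!\cdot4^{3k}k!^3}=\frac{(1/4)_k(1/2)_k^3}{k!^4\,4^k},$$
and $\pi_y\to(1/2)_{(y-1)/4}/\bigl(\frac{y-1}4\bigr)!$. With $\rho_{p^r}(q)=\pi_{p^r}(q)/\pi_{p^{r-1}}(q^p)$, the number in the Corollary is $F(1)/H(1)$.

**Step 2: $p^{3r}$ divides $F(1)$.** Every $m\mid p^r$ with $m>1$ is some $p^j$, $1\le j\le r$, and is divisible by $n=p$. So $F$ is divisible in $\mathbb Z[q]$ by $\prod_{j=1}^r\Phi_{p^j}^3$, whose value at $1$ is $p^{3r}$.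

**Step 3: $p$ does not divide $H(1)$.** A common denominator is a product of a power of $q$ and factors $1-q^j$, so $H$ is, up to sign, a product of factors $q$ and $\Phi_j$. By regularity at $1$ there is no $\Phi_1$. If $F\ne0$, there is no $\Phi_{p^i}$ with $1\le i\le r$, since these divide $F$. There is none with $i>r$ either: the exponents in denominators are $2i,4i$ with $1\le i\le p^r-1$, then $2pi,4pi$ with $1\le i\le p^{r-1}-1$, and $2x$ with $1\le x\le\frac{p^r-1}2$, and none is divisible by $p^{r+1}$. For $j>1$, $p\mid\Phi_j(1)$ only if $j$ is a power of $p$. So $p\nmid H(1)$. (If $F=0$, there is nothing to prove.)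

## 14. Two cases where the exponents $3$ and $1$ cannot be raised

**The exponent $3$: $n=5$, $r=1$.** Here $\Phi_5^3$ cannot be replaced by $\Phi_5^4$. Let $F/H$ be the reduced form of $A_5(q)-C_5(q)$. For $d=2$, its value at $q=1$ is (4), of $5$-adic valuation $3$. For $d=1$ one adds the values of $t_3$ and $t_4$ at $q=1$,
$$\frac{19\cdot45\cdot15^3}{48\cdot384^3}\qquad\text{and}\qquad\frac{25\cdot585\cdot105^3}{384\cdot6144^3}.$$
Here $45=1\cdot5\cdot9$, $15=1\cdot3\cdot5$, $48=2\cdot4\cdot6$, $384=4\cdot8\cdot12$ in the first fraction, and $585=1\cdot5\cdot9\cdot13$, $105=1\cdot3\cdot5\cdot7$, $384=2\cdot4\cdot6\cdot8$, $6144=4\cdot8\cdot12\cdot16$ in the second. Their $5$-adic valuations are $1+3=4$ and $2+1+3=6$, so the valuation of the total is still $3$. The denominators of $A_5$ and $C_5$ contain only $q$ and $1-q^j$ with $j\in\{2,4,6,8,12,16\}$, and the difference is regular at $q=1$. So the irreducible factors of $H$ are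 among $q$ and $\Phi_j$ with $j\in\{2,3,4,6,8,12,16\}$, and $H(1)$ is prime to $5$. If $\Phi_5^4$ divided $F$, then $F(1)$ would be divisible by $\Phi_5(1)^4=5^4$, and the valuation would be at least $4$, a contradiction.

**The exponent $1$: $n=25$, $r=1$.** The modulus in (2) is $[25]\Phi_{25}^2=\Phi_5\Phi_{25}^3$. Here the exponent $1$ of $\Phi_5$ cannot be raised. The right side of (2) is $\pi_{25}[25]q^{(1-25)/4}=C_{25}(q)$. Apply Theorem 1 with $(n,N,m)=(5,5,5)$, and (1) with $n=5$, $y=25$. With $\rho_{25}$ formed for $n=5$, modulo $\Phi_5^3$,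
$$A_{25}(q)-C_{25}(q)\equiv\rho_{25}(q)\,[5]\,q^{-1}\bigl(A_5(q^5)-C_5(q^5)\bigr).$$
At a primitive fifth root of unity $\rho_{25}$ is regular and nonzero by Lemma 8, $[5]$ has order $1$, and the bracket takes the value $A_5(1)-C_5(1)$. This is nonzero, since it was just seen to have $5$-adic valuation $3$. So the order of $A_{25}-C_{25}$ there is exactly $1$.
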